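\title{The homeomorphism relation on spirals over a non-degenerate continuum}

\begin{abstract}
A spiral over a continuum $K$ is a metrizable compactification of the ray $[0,\infty)$ with remainder $K$. We prove that for every non-degenerate continuum $K$, in particular for the pseudo-arc, there is a Cantor set of spirals over $K$ in the hyperspace of the Hilbert cube on which the homeomorphism relation is a copy of $E_0$. This answers a question of Vejnar. The proof builds a family of spirals indexed by $[0,1]^{\mathbb N}$ and shows, by counting oscillations of the ray between three fixed points of $K$, that every homeomorphism class in the family is meager. On the whole family the homeomorphism relation is not classifiable by countable structures. On any Polish space of spirals it is Borel reducible to an orbit equivalence relation, so $E_1$ never reduces to it.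
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuum} is a compact connected metrizable space; it is \emph{non-degenerate} if it has more than one point. Let $X$ be a metrizable compactification of the ray: a compact metrizable space with a dense subspace $R$ and a homeomorphism $\gamma\colon[0,\infty)\to R$. The \emph{remainder} $X\setminus R$ consists exactly of the limits of sequences $\gamma(u_k)$ with $u_k\to\infty$. It is therefore the intersection of the decreasing sequence of continua $\overline{\gamma([n,\infty))}$, and so it is a continuum. For a continuum $K$, a space is called a \emph{spiral over $K$} if it is homeomorphic to a metrizable compactification of the ray with remainder $K$. The closure of the graph of $\sin(1/x)$, $0<x\le1$, is a spiral over an arc. Over a point the only spiral is the one-point compactification of the ray, an arc. How hard is it to classify, up to homeomorphism, the spirals over a given $K$?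

Borel reducibility makes the question precise. Let $E$ and $E'$ be equivalence relations on Polish spaces $X$ and $X'$. Then $E$ is \emph{Borel reducible} to $E'$, written $E\le_BE'$, if there is a Borel map $\psi\colon X\to X'$ with $(x,y)\in E\iff(\psi(x),\psi(y))\in E'$ for all $x,y\in X$. Such a $\psi$ computes, in a definable way, complete invariants for $E$ that are $E'$-classes. Throughout, $\mathbb N=\{1,2,\dots\}$, $2^{\mathbb N}=\{0,1\}^{\mathbb N}$, and $E_0$ is the relation on $2^{\mathbb N}$ given by $(a,b)\in E_0$ if and only if $a_n=b_n$ for all but finitely many $n$.

Recall that a subset of a topological space is \emph{meager} if it is a countable union of nowhere dense sets, \emph{comeager} if its complement is meager, and has the \emph{Baire property} if it differs from an open set by a meager set. Borel sets have the Baire property, and no non-empty Polish space is meager in itself (the Baire category theorem). The relation $E_0$ is an obstruction to classification by real numbers: if $E_0\le_BE$, there is no Borel map $\iota\colon X\to\mathbb R$ with $(x,y)\in E\iff\iota(x)=\iota(y)$. Indeed, a non-meager $E_0$-invariant Borel subset of $2^{\mathbb N}$ is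 comeager in the set of extensions of some finite string; changing initial coordinates shows that it is comeager in the set of extensions of every string of the same length, hence comeager. Applied to the preimages of the rational intervals, this shows that an $E_0$-invariant Borel map $2^{\mathbb N}\to\mathbb R$ is constant on a comeager set, whereas $E_0$-classes are countable.

To put a topology on a family of spirals, let $Q$ be the Hilbert cube and $\mathcal K(Q)$ the hyperspace of compact subsets of $Q$ with the Vietoris topology. In general $\mathcal K(X)$ is Polish when $X$ is Polish, and on non-empty sets its topology is given by the Hausdorff metric. Let $\mathcal S(K)\subseteq\mathcal K(Q)$ be the subspace of all subsets of $Q$ that are spirals over $K$, and let $H$ be the homeomorphism relation: $(A,B)\in H$ if and only if $A\cong B$. A Polish space $T\subseteq\mathcal S(K)$ is a subset that is Polish in the subspace topology, and $H\restriction T$ is the restriction of $H$ to it. For $K=[0,1]$ it is known from \cite{Vejnar} that $E_0\le_BH\restriction T$ for some Polish $T\subseteq\mathcal S([0,1])$. The following problem is posed there.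

\medskip
\noindent\textbf{Problem} (\cite{Vejnar}). \emph{Let $K$ be a non-degenerate continuum. Is $E_0$ always Borel reducible to $H\restriction T$ for some Polish space $T\subseteq\mathcal S(K)$? What happens when $K$ is the pseudo-arc?}
\medskip

Over an arc, information can be stored in the places where the ray turns back, as in Section~\ref{sec:arc}. The pseudo-arc tests whether this depends on the arc. It is the non-degenerate arc-like continuum that is hereditarily indecomposable, meaning that none of its subcontinua is the union of two proper subcontinua. In particular it contains no arc, so a ray approaching it has nothing to run along and ``turning back at a point of $K$'' has no direct meaning. One may suspect that the wiggling forced on the ray can absorb any code. On the other hand, every non-degenerate continuum has a proper non-degenerate subcontinuum $L$, and a ray can spend part of its time near $L$ and part of its time near all of $K$. This turns out to be enough, because the forced wiggling at each stage is finite, is fixed in advance, and can be outnumbered.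

\begin{theorem}\label{thm:main}
Let $K$ be a non-degenerate continuum. There are a Cantor set $T\subseteq\mathcal S(K)$ and a homeomorphism $\psi\colon2^{\mathbb N}\to T$ with $(a,b)\in E_0\iff(\psi(a),\psi(b))\in H$. In particular $T$ is Polish and $E_0$ is Borel (even continuously) reducible to $H\restriction T$. This applies to the pseudo-arc.
\end{theorem}

Two complements locate the relation further. A continuous action of a Polish group on a Polish space defines an \emph{orbit equivalence relation}, whose classes are the orbits. Let $S_\infty$ be the Polish group of permutations of $\mathbb N$ with the topology of pointwise convergence. An equivalence relation is \emph{classifiable by countable structures} if it is Borel reducible to the isomorphism relation on the space of structures with universe $\mathbb N$ in some countable relational language. That space is a countable product of copies of $\{0,1\}$, and isomorphism is the orbit equivalence relation of the continuous action of $S_\infty$ by relabeling the universe. Finally, $E_1$ is eventual equality on $(2^{\mathbb N})^{\mathbb N}$.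

\begin{theorem}\label{thm:turb}
Let $K$ be a non-degenerate continuum. There is $T_0\subseteq\mathcal S(K)$ homeomorphic to the Hilbert cube such that every class of $H\restriction T_0$ is meager in $T_0$, and $H\restriction T_0$ is not Borel reducible to the orbit equivalence relation of any continuous action of $S_\infty$ on a Polish space. In particular it is not classifiable by countable structures.
\end{theorem}

\begin{theorem}\label{thm:upper}
\textup{(a)} If $K$ is a point, all members of $\mathcal S(K)$ are homeomorphic. Hence, for a continuum $K$, the relation $E_0$ is Borel reducible to $H\restriction T$ for some Polish $T\subseteq\mathcal S(K)$ if and only if $K$ is non-degenerate.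

\textup{(b)} For any continuum $K$ and any Polish $T\subseteq\mathcal S(K)$, the relation $H\restriction T$ is Borel reducible to an orbit equivalence relation of a continuous Polish group action. Hence $E_1\not\le_BH\restriction T$.
\end{theorem}

We construct spirals $X_t$ over $K$ that depend continuously on $t\in[0,1]^{\mathbb N}$ (Section~\ref{sec:family}) and whose homeomorphism type does not change when finitely many coordinates of $t$ change (Section~\ref{sec:homeo}). We never determine when $X_t\cong X_{t'}$. We prove only that each class is meager (Section~\ref{sec:meager}); this is the heart of the paper, and a Baire category argument then gives Theorem~\ref{thm:main} (Section~\ref{sec:E0}). That part is self-contained up to textbook facts. Theorems~\ref{thm:turb} and~\ref{thm:upper} use cited theorems, which are stated in Sections~\ref{sec:turb} and~\ref{sec:upper}.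

\section{The arc as a model}\label{sec:arc}

Let $w(s)=2\operatorname{dist}(s,\mathbb Z)$ for $s\in\mathbb R$. This function has period $1$, equals $0$ at integers and $1$ at half-integers, and is linear in between. Take $K=[0,1]$, $p=0$, $r=\frac12$, $q=1$, and positive integers $M_1,M_2,\dots$. For $t\in2^{\mathbb N}$ define $f_t\colon[0,\infty)\to[0,1]$ on the $n$-th \emph{level} $[n-1,n]$ by
\[
f_t(u)=\tfrac12\,t_n\,w\bigl(2M_n(u-n+1)\bigr)\ \text{ on }[n-1,n-\tfrac12],\qquad f_t(u)=w(2u-2n+1)\ \text{ on }[n-\tfrac12,n].
\]
If $t_n=1$, level $n$ begins with $M_n$ short trips from $p$ to $r$ and back; if $t_n=0$, it begins with a pause at $p$. In both cases it ends with one long trip from $p$ to $q$ and back (Figure~\ref{fig:arc}). The set $Y_t=([0,1]\times\{0\})\cup\{(f_t(u),2^{-u}):u\ge0\}$ is a spiral over $[0,1]$.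

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=3.4cm,y=2cm]
\draw[->] (0,0) -- (3.15,0) node[right] {$u$};
\draw[dotted] (0,0.5) -- (3,0.5);
\draw[dotted] (0,1) -- (3,1);
\node[left] at (0,0) {$p$}; \node[left] at (0,0.5) {$r$}; \node[left] at (0,1) {$q$};
\draw[thick] (0,0)--(0.125,0.5)--(0.25,0)--(0.375,0.5)--(0.5,0)--(0.75,1)--(1,0)
--(1.5,0)--(1.75,1)--(2,0)
--(2.125,0.5)--(2.25,0)--(2.375,0.5)--(2.5,0)--(2.75,1)--(3,0);
\foreach \n in {1,2,3} \draw (\n,0.04)--(\n,-0.04) node[below] {$\n$};
\end{tikzpicture}
\caption{The position $f_t(u)$ in the arc $K=[0,1]$ of the ray at time $u$, on the first three levels, for $t=(1,0,1,\dots)$ and two short trips per level. The long trips to $q$ act as a clock that counts levels; the short trips to $r$ carry the code $t$.}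
\label{fig:arc}
\end{figure}

A homeomorphism $Y_t\to Y_{t^*}$ maps ray to ray and remainder to remainder (Lemma~\ref{lem:ray}). So it induces a homeomorphism $h$ of $[0,1]$ and a time change $s$ such that $h(f_t(u))-f_{t^*}(s(u))\to0$ as $u\to\infty$. To see the mechanism, idealize this: say that $t$ \emph{matches $t^*$ exactly} if $f_t=f_{t^*}\circ\mu$ for some continuous nondecreasing surjection $\mu\colon[0,\infty)\to[0,\infty)$.

Call $u$ a \emph{visit} of $f_t$ to $r$ (to $q$) if $f_t(u)=r$ (respectively $q$). The visits form a discrete set. For every $u_0$, the map $\mu$ sends the visits of $f_t$ in $[0,u_0]$ onto the visits of $f_{t^*}$ in $[0,\mu(u_0)]$ and preserves the point visited. It is injective on visits: if $\mu(u)=\mu(u')$ for visits $u<u'$, then $\mu$ and hence $f_t$ is constant on $[u,u']$, against discreteness. So the two functions spell the same word in the letters $r,q$. Level $n$ of $f_t$ contributes $r^{M_nt_n}\,r\,q\,r$. There are $M_1t_1+1$ letters $r$ before the first $q$, and $M_nt_n+2$ between the $(n-1)$-st and the $n$-th, so the word determines $t$, and $t=t^*$.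

This exact reading of the word does not survive for general $K$. The following weaker argument does, since it uses only inequalities. Assume
\[
M_m>\sum_{k<m}M_k+2m ,
\]
and suppose that $t'$ with $t'_m=1$ and $t''$ with $t''_m=0$ both match the same $t^*$ exactly, by $\mu'$ and $\mu''$. Put $\tau'=\mu'(m-\frac12)$ and $\tau''=\mu''(m)$.

\emph{The clock.} The function $f_{t'}$ has $m-1$ visits to $q$ in $[0,m-\frac12]$, and $f_{t''}$ has $m$ visits to $q$ in $[0,m]$. So $f_{t^*}$ has $m-1$ visits to $q$ in $[0,\tau']$ and $m$ in $[0,\tau'']$, whence $\tau'<\tau''$.

\emph{The code.} The function $f_{t'}$ has at least $M_m$ visits to $r$ in $[0,m-\frac12]$, and $f_{t''}$ has at most $\sum_{k<m}M_k+2m$ visits to $r$ in $[0,m]$. So $f_{t^*}$ has more visits to $r$ in $[0,\tau']$ than in the larger interval $[0,\tau'']$, which is absurd.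

Thus the set of $t$ matching a fixed $t^*$ cannot contain both a sequence with $m$-th coordinate $1$ and one with $m$-th coordinate $0$. If this holds for all $m$, the set is dense in no non-empty open set. That is the shape of the general proof.

\begin{remark}\label{rem:noclock}
The clock is indispensable. If the ``short'' trips go all the way to $q$ (delete the factor $\frac12$), then $f_t=w\circ\mu$ for a continuous nondecreasing surjection $\mu$ of $[0,\infty)$. The map $s(u)=\mu(u)+1-2^{-u}$ is an increasing homeomorphism of $[0,\infty)$ with $|f_t(u)-w(s(u))|\le2^{1-u}$. Sending $(f_t(u),2^{-u})$ to $(w(s(u)),2^{-s(u)})$ and fixing the remainder shows that all $Y_t$ are homeomorphic to one spiral.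
\end{remark}

Three difficulties separate this model from Theorem~\ref{thm:main}. First, the matching is approximate, so visits to points must be replaced by a count that tolerates errors; these are the alternation numbers of Section~\ref{sec:alt}. Second, $K$ may contain no arc. The trips must run in shrinking neighborhoods of $K$, and we have no control over how often a long trip passes near $p$, $q$ or $r$. The clock becomes imprecise, and $t''$ has to wait many levels before it is certainly ahead of $t'$. Third, the matching involves an unknown homeomorphism $h$ and holds only from some unknown time on. Both unknowns can be confined to countably many cases, which costs nothing when the goal is meagerness.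

\section{Three points and alternation numbers}\label{sec:alt}

From here to the end of Section~\ref{sec:turb}, $K$ is a non-degenerate continuum. We realize the Hilbert cube as $Q=\prod_{i\ge0}[0,2^{-i}]\subset\ell^2$ with the norm metric $d$, which induces the product topology. Every compact metrizable space embeds in $Q$, so we may assume $K\subseteq Q$. Write $B(x,\rho)$ and $\bar B(x,\rho)$ for open and closed balls of $Q$; they are convex because $Q$ is. A \emph{path} is a continuous map from a compact interval, possibly a single point, to $Q$.

For a continuum $M\subseteq Q$ and $\eta>0$ let $N_\eta(M)=\bigcup_{x\in M}B(x,\eta)$. This open set is connected, being the union of the connected set $M$ and of convex sets that meet $M$. A connected open subset of the locally path connected space $Q$ is path connected. So $N_\eta(M)$ is path connected even when $M$ contains no arc, and this is where the trips will run.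

The role of $[0,\frac12]\subset[0,1]$ is played by a proper non-degenerate subcontinuum. The boundary bumping theorem \cite[Theorem~5.4]{Nadler} says that if $U$ is a non-empty proper open subset of a continuum, then every component of $\overline U$ meets the boundary of $U$. Take distinct points $p,q\in K$ and an open neighborhood $U$ of $p$ in $K$ with $q\notin\overline U$, and let $L$ be the component of $p$ in $\overline U$. Then $L$ is a continuum, $q\notin L$, and $L$ contains a boundary point $r$ of $U$, which differs from $p$. Fix $\delta>0$ with
\begin{equation}\label{eq:delta}
12\,\delta\le\min\{d(p,r),\operatorname{dist}(q,L)\}.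
\end{equation}
Since $p\in L$, also $d(p,q)\ge12\delta$.

Let $(x,y)$ be $(p,q)$ or $(p,r)$, and let $0\le\rho\le5\delta$. The balls $\bar B(x,\rho)$ and $\bar B(y,\rho)$ are at distance at least $12\delta-10\delta=2\delta$. For a path $g$, a sequence $s_1<\dots<s_k$ in its domain is \emph{$\rho$-alternating} if each $g(s_i)$ lies in one of the two balls and $g(s_i)$, $g(s_{i+1})$ lie in different balls for all $i<k$. The \emph{alternation number} $\operatorname{alt}^{x,y}_\rho(g)$ is the largest length $k\ge0$ of such a sequence. It is finite: by uniform continuity there is $\eta>0$ such that $|s-s'|<\eta$ implies $d(g(s),g(s'))<2\delta$, so $s_{i+1}-s_i\ge\eta$. A path that misses one of the two balls has alternation number at most $1$. The number $\operatorname{alt}^{p,q}$ will be the clock and $\operatorname{alt}^{p,r}$ will read the code.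

\begin{lemma}\label{lem:alt}
Fix $(x,y)$ and write $\operatorname{alt}_\rho$ for $\operatorname{alt}^{x,y}_\rho$. Let $g$ be a path with domain $I$.
\begin{itemize}
\item[(a)] If $I'\subseteq I$ is a compact subinterval, then $\operatorname{alt}_\rho(g\restriction I')\le\operatorname{alt}_\rho(g)$.
\item[(b)] If $I=I_1\cup\dots\cup I_j$ with compact intervals $I_i$, then $\operatorname{alt}_\rho(g)\le\sum_i\operatorname{alt}_\rho(g\restriction I_i)$.
\item[(c)] Reversing the direction of $g$ does not change $\operatorname{alt}_\rho(g)$.
\item[(d)] Let $g'$ be a path with domain $I'$, let $\mu\colon I\to I'$ be a continuous nondecreasing surjection, and let $d(g(u),g'(\mu(u)))\le\varepsilon$ for all $u\in I$, where $\varepsilon\ge0$ and $\rho+\varepsilon\le5\delta$. Then $\operatorname{alt}_\rho(g)\le\operatorname{alt}_{\rho+\varepsilon}(g')$ and $\operatorname{alt}_\rho(g')\le\operatorname{alt}_{\rho+\varepsilon}(g)$. In particular $\operatorname{alt}_\rho(g'\circ\mu)=\operatorname{alt}_\rho(g')$.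
\end{itemize}
\end{lemma}

\begin{proof}
(a) An alternating sequence for $g\restriction I'$ is one for $g$. (b) The terms of an alternating sequence for $g$ that lie in the interval $I_i$ have consecutive indices, so they form an alternating sequence for $g\restriction I_i$; and every term lies in some $I_i$. (c) Read the sequence backward.

(d) Let $s_1<\dots<s_k$ be $\rho$-alternating for $g$. If $g(s_i)\in\bar B(z,\rho)$ with $z\in\{x,y\}$, then $g'(\mu(s_i))\in\bar B(z,\rho+\varepsilon)$. The two balls of radius $\rho+\varepsilon$ are disjoint, so $\mu(s_i)\ne\mu(s_{i+1})$, and $\mu(s_i)<\mu(s_{i+1})$ because $\mu$ is nondecreasing. Hence $\mu(s_1)<\dots<\mu(s_k)$ is $(\rho+\varepsilon)$-alternating for $g'$. Conversely, let $s_1'<\dots<s_k'$ be $\rho$-alternating for $g'$ and choose $s_i\in\mu^{-1}(s'_i)$. Then $s_1<\dots<s_k$ because $\mu$ is nondecreasing, and $g(s_i)$ is within $\varepsilon$ of $g'(s'_i)$, so the sequence is $(\rho+\varepsilon)$-alternating for $g$. The last claim is the case $\varepsilon=0$.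
\end{proof}

We shall pass from $f_{t'}$ to $f_{t^*}$ and from $f_{t^*}$ to $f_{t''}$, each time with error $\varepsilon=2\delta$. This is why the radii $\delta$, $3\delta$, $5\delta$ appear: lower bounds are proved at radius $\delta$, upper bounds at radius $5\delta$, and they are compared on $f_{t^*}$ at radius $3\delta$.

\section{A family of spirals}\label{sec:family}

\subsection*{The trips}
For $n\ge1$ choose a path $\alpha_n\colon[0,1]\to N_{\delta/n}(L)$ with $\alpha_n(0)=p$ and $\alpha_n(1)=r$. Choose also a path $\beta_n\colon[0,1]\to N_{\delta/n}(K)$ with $\beta_n(0)=\beta_n(1)=p$ that passes through $q$ and comes within distance $<\delta/n$ of every point of $K$. To obtain $\beta_n$, take by compactness points $z_1=q,z_2,\dots,z_j$ of $K$ such that every point of $K$ is at distance $<\delta/n$ from one of them, and join $p,z_1,\dots,z_j,p$ consecutively by paths in $N_{\delta/n}(K)$. By \eqref{eq:delta}, every point of $N_{\delta/n}(L)$ is at distance more than $11\delta$ from $q$, so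
\begin{equation}\label{eq:avoid}
\alpha_n([0,1])\cap\bar B(q,5\delta)=\emptyset .
\end{equation}

\subsection*{The constants}
The uncontrolled wiggling of the trips is recorded by the finite numbers
\[
a_k=\operatorname{alt}^{p,r}_{5\delta}(\alpha_k),\qquad b_k=\operatorname{alt}^{p,r}_{5\delta}(\beta_k),\qquad c_k=\operatorname{alt}^{p,q}_{5\delta}(\beta_k).
\]
For $m\ge1$ put
\[
C_m=m+\sum_{k<m}c_k,\qquad m^+=m+C_m ,
\]
and define recursively
\[
D_m=\sum_{k<m}2M_ka_k+(C_m+1)+\sum_{k\le m^+}b_k,\qquad M_m=D_m+1 .
\]
Here $C_m$ will bound the reading of the clock in the middle of level $m$, and by the end of level $m^+$ the clock will certainly read more than $C_m$. The number $D_m$ will bound the alternations between $p$ and $r$ up to time $m^+$ of a ray that makes no short trips on the levels $m,\dots,m^+$. The recursion is not circular: $m^+$ depends only on the paths $\beta_k$, and $D_m$ involves $M_k$ only for $k<m$.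

\begin{example}
For the arc of Section~\ref{sec:arc}, placed on the first axis of $Q$, take $L=[0,\frac12]$, $\delta=\frac1{24}$, $\alpha_n(s)=s/2$ and $\beta_n=w\restriction[0,1]$. The longest alternating sequences visit $p,r$ for $\alpha_k$, and $p,r,p$ or $p,q,p$ for $\beta_k$, so $a_k=2$ and $b_k=c_k=3$. Then $C_m=4m-3$, $m^+=5m-3$ and $D_m=4\sum_{k<m}M_k+19m-11$, which gives $M_1=9$ and $M_2=64$.
\end{example}

\subsection*{The rays}
For $t=(t_n)_{n\ge1}\in[0,1]^{\mathbb N}$ define $f_t\colon[0,\infty)\to Q$ on level $[n-1,n]$ by
\[
f_t(u)=\alpha_n\bigl(t_n\,w(2M_n(u-n+1))\bigr)\ \text{ on }[n-1,n-\tfrac12],\qquad f_t(u)=\beta_n(2u-2n+1)\ \text{ on }[n-\tfrac12,n].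
\]
The first half, the \emph{$\alpha$-part} of level $n$, consists of $M_n$ trips from $p$ to $\alpha_n(t_n)$ and back along $\alpha_n$. The second half, the \emph{$\beta$-part}, is $\beta_n$ reparametrized. Both formulas give $p$ at the ends of their intervals, so $f_t$ is continuous.

\begin{lemma}\label{lem:count}
Let $m\ge1$ and $t\in[0,1]^{\mathbb N}$.
\begin{itemize}
\item[(i)] $\operatorname{alt}^{p,q}_{5\delta}(f_t\restriction[0,m-\frac12])\le C_m$.
\item[(ii)] $\operatorname{alt}^{p,q}_{\delta}(f_t\restriction[m-1,m^+])>C_m$.
\item[(iii)] If $\alpha_m(t_m)\in B(r,\delta)$, then $\operatorname{alt}^{p,r}_{\delta}(f_t\restriction[m-1,m-\frac12])>D_m$.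
\item[(iv)] If $\alpha_k([0,t_k])\subseteq B(p,\delta)$ for $m\le k\le m^+$, then $\operatorname{alt}^{p,r}_{5\delta}(f_t\restriction[0,m^+])\le D_m$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The interval $[0,m-\frac12]$ is the union of the $\alpha$-parts of levels $1,\dots,m$ and the $\beta$-parts of levels $1,\dots,m-1$. By \eqref{eq:avoid} each $\alpha$-part misses $\bar B(q,5\delta)$ and has alternation number at most $1$. The $\beta$-part of level $k$ has alternation number $c_k$ by Lemma~\ref{lem:alt}(d). Lemma~\ref{lem:alt}(b) gives the bound $m+\sum_{k<m}c_k$.

(ii) For each of the $C_m+1$ levels $k=m,\dots,m^+$ we have $f_t(k-1)=p$ and $f_t(u_k)=q$ for some $u_k\in(k-\frac12,k)$. The sequence $m-1<u_m<m<u_{m+1}<\dots<u_{m^+}$ is alternating and has length $2(C_m+1)$.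

(iii) At the times $m-1+\frac{i}{4M_m}$, $i=0,1,\dots,2M_m-1$, the argument of $w$ is $i/2$. So $f_t$ equals $p$ for even $i$ and $\alpha_m(t_m)\in B(r,\delta)$ for odd $i$. This alternating sequence has length $2M_m>D_m$.

(iv) Cut $[0,m^+]$ into pieces of three kinds. For $k<m$, cut the $\alpha$-part of level $k$ into the $2M_k$ intervals on which the function $w(2M_k(u-k+1))$ is linear. On each of them $f_t$ is, after a possible reversal, the composition of $\alpha_k\restriction[0,t_k]$ with an affine nondecreasing surjection onto $[0,t_k]$ (constant if $t_k=0$). By Lemma~\ref{lem:alt}(a), (c), (d) its alternation number is at most $a_k$. For each of the $C_m+1$ levels $m\le k\le m^+$, the whole $\alpha$-part stays in $B(p,\delta)$, which misses $\bar B(r,5\delta)$; its alternation number is at most $1$, however large $M_k$ is. For $k\le m^+$ the $\beta$-part of level $k$ has alternation number $b_k$. The sum in Lemma~\ref{lem:alt}(b) is at most $D_m$.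
\end{proof}

Properness of $L$ enters through (i): short trips do not advance the clock by more than one unit per level, whatever $t$ and $M_k$ are. Non-degeneracy of $L$ is what makes $\operatorname{alt}^{p,r}$ meaningful.

\subsection*{The spirals}
The map $f_t$ is far from injective. One extra coordinate $2^{-u}$ turns it into an embedding of the ray, and a second one, which fades out as $u\to\infty$, records $t$ so that different parameters give different sets. Let $\lambda_t\colon[0,\infty)\to[0,1]$ be linear on each level with $\lambda_t(0)=t_1$ and $\lambda_t(n)=t_n$ for $n\ge1$. Let $Q'=Q\times[0,1]^2$ with the metric $d'$ that is the sum of the metrics of the three factors, and put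
\[
\gamma_t(u)=\bigl(f_t(u),2^{-u},2^{-u}\lambda_t(u)\bigr),\qquad K_0=K\times\{(0,0)\},\qquad X_t=K_0\cup\gamma_t([0,\infty)).
\]

\begin{lemma}\label{lem:Phi}
Each $X_t$ is a spiral over $K$, with ray $\gamma_t([0,\infty))$ and remainder $K_0$. The map $\Phi\colon t\mapsto X_t$ is an embedding of $[0,1]^{\mathbb N}$ into $\mathcal K(Q')$.
\end{lemma}

\begin{proof}
On level $n$ we have $\operatorname{dist}(f_t(u),K)<\delta/n$. Hence for integers $N\ge0$
\begin{equation}\label{eq:tail}
\operatorname{dist}(\gamma_t(u),K_0)<\frac{\delta}{N+1}+2\cdot2^{-N}\qquad(u\ge N).
\end{equation}
A sequence $\gamma_t(u_k)$ has a subsequence converging to a point of the ray if $(u_k)$ is bounded, and by \eqref{eq:tail} and compactness of $K_0$ a subsequence converging to a point of $K_0$ otherwise. So $X_t$ is compact. For $x\in K$ and each $n$ there is $u_n\in[n-\frac12,n]$ with $d(f_t(u_n),x)<\delta/n$, so $\gamma_t(u_n)\to(x,0,0)$ and the ray is dense in $X_t$. The map $\gamma_t$ is an embedding because $u$ is a continuous function of the second coordinate, and its image misses $K_0$ because that coordinate is positive.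

For continuity of $\Phi$, let $\varepsilon>0$. Choose $N\ge1$ such that the right side of \eqref{eq:tail} is less than $\varepsilon$, and $\eta\in(0,\varepsilon/2)$ such that $|a-a'|<\eta$ implies $d(\alpha_n(a),\alpha_n(a'))<\varepsilon/2$ for $n\le N$. Suppose $|t_n-t'_n|<\eta$ for $n\le N$. For $u\in[0,N]$, the arguments of $\alpha_n$ in $f_t(u)$ and $f_{t'}(u)$ differ by less than $\eta$ because $0\le w\le1$, the $\beta$-parts coincide, and $|\lambda_t(u)-\lambda_{t'}(u)|<\eta$. Thus $d'(\gamma_t(u),\gamma_{t'}(u))<\varepsilon$. For $u\ge N$, both $\gamma_t(u)$ and $\gamma_{t'}(u)$ are within $\varepsilon$ of $K_0\subseteq X_t\cap X_{t'}$. So the Hausdorff distance of $X_t$ and $X_{t'}$ is at most $\varepsilon$.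

The only point of $X_t$ with second coordinate $2^{-n}$ is $\gamma_t(n)$, whose third coordinate is $2^{-n}t_n$. Hence $\Phi$ is injective, and a continuous injection of a compact space into a Hausdorff space is an embedding.
\end{proof}

The space $Q'$ is a countable product of non-degenerate compact intervals, so $Q'\cong Q$. A homeomorphism $Q'\to Q$ induces a homeomorphism of hyperspaces that preserves homeomorphism types. We fix one and regard $\Phi$ as an embedding into $\mathcal S(K)$. Write
\[
t\sim t'\iff X_t\cong X_{t'} .
\]

\section{Homeomorphisms between spirals}\label{sec:homeo}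

To extract information from $X_t\cong X_{t'}$ we must know that a homeomorphism respects the decomposition into ray and remainder.

\begin{lemma}\label{lem:ray}
Let $X$ be a metrizable compactification of the ray, with ray $R=\gamma([0,\infty))$ and non-degenerate remainder. Then $R$ is the set of points of $X$ that have arbitrarily small connected neighborhoods. Hence every homeomorphism between two such compactifications maps ray onto ray and remainder onto remainder.
\end{lemma}

\begin{proof}
The remainder is compact, so $R$ is open in $X$, and the points of $R$ have arbitrarily small connected neighborhoods. Let $x$ be in the remainder and let $y\ne x$ be another point of it. We show that no neighborhood $V$ of $x$ with $y\notin\overline V$ is connected. By density $V$ contains a point $\gamma(u)$. Since $y$ is a limit of points $\gamma(u_k)$ with $u_k\to\infty$, there is $u'>u$ with $\gamma(u')\notin V$. The set $V\cap\gamma([0,u'])=V\cap\gamma([0,u'))$ is closed in $V$ because $\gamma([0,u'])$ is compact, and open in $V$ because $\gamma([0,u'))$ is open in $R$ and hence in $X$. It contains $\gamma(u)$ and not $x$.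
\end{proof}

For a one-point remainder the lemma fails: the flip of an arc moves the remainder into the ray.

Let $F\colon X_t\to X_{t'}$ be a homeomorphism. By Lemma~\ref{lem:ray} there are homeomorphisms $h$ of $K$ and $s$ of $[0,\infty)$ with $F(x,0,0)=(h(x),0,0)$ and $F(\gamma_t(u))=\gamma_{t'}(s(u))$. We say that $F$ \emph{induces} $(h,s)$. The map $s$ is increasing, since a continuous injection of an interval is monotone and a decreasing map on $[0,\infty)$ is bounded above. The next lemma produces homeomorphisms, and the one after it constrains them.

\begin{lemma}\label{lem:asym}
If $d(f_t(u),f_{t'}(u))\to0$ as $u\to\infty$, then $t\sim t'$. In particular $t\sim t'$ whenever $t_n=t'_n$ for all but finitely many $n$.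
\end{lemma}

\begin{proof}
Let $F\colon X_t\to X_{t'}$ be the bijection that fixes $K_0$ pointwise and sends $\gamma_t(u)$ to $\gamma_{t'}(u)$. It is continuous at the points of the open ray. If $\gamma_t(u_k)\to(x,0,0)\in K_0$, then $u_k\to\infty$ and $f_t(u_k)\to x$, so $f_{t'}(u_k)\to x$ and $\gamma_{t'}(u_k)\to(x,0,0)$. Together with continuity of $F\restriction K_0$ this gives continuity at the points of $K_0$. A continuous bijection of compact metrizable spaces is a homeomorphism. If $t_n=t'_n$ for $n>N$, then $f_t=f_{t'}$ on $[N,\infty)$.
\end{proof}

\begin{lemma}\label{lem:compare}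
Let $F^*\colon X_{t^0}\to X_{t^*}$ and $F\colon X_{t^0}\to X_t$ be homeomorphisms inducing $(h^*,s^*)$ and $(h,s)$. Then
\[
\limsup_{u\to\infty}d\bigl(f_{t^*}(s^*(u)),f_t(s(u))\bigr)\le\sup_{x\in K}d(h^*(x),h(x)).
\]
\end{lemma}

\begin{proof}
Let $u_k\to\infty$ realize the upper limit. Passing to a subsequence, $\gamma_{t^0}(u_k)\to(x,0,0)$ for some $x\in K$. Applying $F^*$ and $F$ and taking first coordinates, we get $f_{t^*}(s^*(u_k))\to h^*(x)$ and $f_t(s(u_k))\to h(x)$.
\end{proof}

Finally, Section~\ref{sec:E0} needs a definability property of $\sim$. A subset of a Polish space $X$ is \emph{analytic} if it is the projection of a Borel subset of $X\times Y$ for some Polish $Y$. Continuous preimages of analytic sets are analytic, and analytic sets have the Baire property.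

\begin{lemma}\label{lem:analytic}
The relation $\sim$ is an analytic subset of $[0,1]^{\mathbb N}\times[0,1]^{\mathbb N}$.
\end{lemma}

\begin{proof}
We quantify over graphs of homeomorphisms, which are points of the Polish space $\mathcal K(Q'\times Q')$. Let $\pi_1,\pi_2\colon Q'\times Q'\to Q'$ be the projections. For $A,B\in\mathcal K(Q')$, we have $A\cong B$ if and only if there is $\Gamma\in\mathcal K(Q'\times Q')$ with $\pi_1(\Gamma)=A$, $\pi_2(\Gamma)=B$, and $\pi_1,\pi_2$ injective on $\Gamma$. The graph of a homeomorphism is such a $\Gamma$; conversely, for such a $\Gamma$ both projections are continuous bijections of compact spaces, so $A\cong\Gamma\cong B$.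

The maps $\Gamma\mapsto\pi_i(\Gamma)$ are continuous, so the first two conditions are closed. For $j\ge1$, consider the set of $\Gamma$ that contain points $z,z'$ at distance $\ge1/j$ with $\pi_i(z)=\pi_i(z')$. It is closed: if $\Gamma_k\to\Gamma$ with witnesses $z_k,z'_k\in\Gamma_k$, then along a subsequence $z_k\to z\in\Gamma$ and $z'_k\to z'\in\Gamma$, and $z,z'$ are witnesses for $\Gamma$. Injectivity of $\pi_i$ on $\Gamma$ means that $\Gamma$ is in none of these sets, which is a $G_\delta$ condition. So $\cong$ on $\mathcal K(Q')$ is the projection of a Borel set of triples $(A,B,\Gamma)$, and $\sim$ is its preimage under $\Phi\times\Phi$.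
\end{proof}

\section{Every class is meager}\label{sec:meager}

Lemma~\ref{lem:compare} says that when $h$ and $h^*$ are close, $f_t$ and $f_{t^*}$ are close after a time change, from some time on. To compare counts for two different $t$, both time changes must start at the same point $\tau$ of the domain of $f_{t^*}$, and to apply Baire category only countably many starting points may occur. With homeomorphisms as time changes these demands conflict. Monotone surjections reconcile them, because they may pause at a rational $\tau$ for a short while.

Let $\sigma\in\mathbb N$ and $\tau\ge0$. Say that $t$ is \emph{$(\sigma,\tau)$-matched to $t^*$} if there is a continuous nondecreasing surjection $\mu\colon[\sigma,\infty)\to[\tau,\infty)$ with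
\begin{equation}\label{eq:match}
d\bigl(f_t(u),f_{t^*}(\mu(u))\bigr)\le2\delta\qquad(u\ge\sigma).
\end{equation}
Such a $\mu$ satisfies $\mu(\sigma)=\tau$ and maps $[\sigma,u]$ onto $[\tau,\mu(u)]$.

\begin{lemma}\label{lem:match}
In the situation of Lemma~\ref{lem:compare}, if $\sup_{x\in K}d(h^*(x),h(x))<\delta$, then $t$ is $(\sigma,\tau)$-matched to $t^*$ for some $\sigma\in\mathbb N$ and some rational $\tau\ge0$.
\end{lemma}

\begin{proof}
Let $\varphi=s^*\circ s^{-1}$, an increasing homeomorphism of $[0,\infty)$. By Lemma~\ref{lem:compare}, with $s^{-1}(u)$ in place of $u$, there is $\sigma\in\mathbb N$ with $d(f_{t^*}(\varphi(u)),f_t(u))\le\delta$ for all $u\ge\sigma$. By continuity of $f_{t^*}$ at $\varphi(\sigma)$ there is a rational $\tau\ge\varphi(\sigma)$ with $d(f_{t^*}(y),f_{t^*}(\tau))\le\delta$ for all $y\in[\varphi(\sigma),\tau]$. Put $\mu(u)=\max(\tau,\varphi(u))$ for $u\ge\sigma$. It is continuous, nondecreasing and unbounded with $\mu(\sigma)=\tau$, hence onto $[\tau,\infty)$. If $\mu(u)=\varphi(u)$, the distance in \eqref{eq:match} is at most $\delta$. Otherwise $\varphi(u)\in[\varphi(\sigma),\tau]$ and $\mu(u)=\tau$, and the distance is at most $\delta+\delta$.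
\end{proof}

The next lemma is the clock-and-code argument of Section~\ref{sec:arc}.

\begin{lemma}\label{lem:incompatible}
Let $t^*\in[0,1]^{\mathbb N}$, $\sigma\in\mathbb N$, $\tau\ge0$ and $m\ge\sigma+1$. Suppose that $t',t''\in[0,1]^{\mathbb N}$ satisfy $\alpha_m(t'_m)\in B(r,\delta)$ and $\alpha_k([0,t''_k])\subseteq B(p,\delta)$ for $m\le k\le m^+$. Then $t'$ and $t''$ are not both $(\sigma,\tau)$-matched to $t^*$.
\end{lemma}

\begin{proof}
Suppose they are, by $\mu'$ and $\mu''$. Put $I'=[\sigma,m-\frac12]$, $I''=[\sigma,m^+]$, $\tau'=\mu'(m-\frac12)$, $\tau''=\mu''(m^+)$ and $g=f_{t^*}$. Then $\mu'$ maps $I'$ onto $[\tau,\tau']$ and $\mu''$ maps $I''$ onto $[\tau,\tau'']$, so Lemma~\ref{lem:alt}(d) applies with $\varepsilon=2\delta$. Since $\sigma\le m-1$,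
\[
[m-1,m-\tfrac12]\subseteq I'\subseteq[0,m-\tfrac12],\qquad[m-1,m^+]\subseteq I''\subseteq[0,m^+],
\]
so by Lemma~\ref{lem:alt}(a) the bounds of Lemma~\ref{lem:count}(i), (iii) hold for $f_{t'}\restriction I'$ and those of (ii), (iv) hold for $f_{t''}\restriction I''$.

\emph{The clock.} By (d), (i), (ii), (d),
\[
\operatorname{alt}^{p,q}_{3\delta}(g\restriction[\tau,\tau'])\le\operatorname{alt}^{p,q}_{5\delta}(f_{t'}\restriction I')\le C_m<\operatorname{alt}^{p,q}_{\delta}(f_{t''}\restriction I'')\le\operatorname{alt}^{p,q}_{3\delta}(g\restriction[\tau,\tau'']).
\]
If $\tau''\le\tau'$, this contradicts (a). So $[\tau,\tau']\subseteq[\tau,\tau'']$.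

\emph{The code.} By (iii), (d), (a), (d), (iv),
\[
D_m<\operatorname{alt}^{p,r}_{\delta}(f_{t'}\restriction I')\le\operatorname{alt}^{p,r}_{3\delta}(g\restriction[\tau,\tau'])\le\operatorname{alt}^{p,r}_{3\delta}(g\restriction[\tau,\tau''])\le\operatorname{alt}^{p,r}_{5\delta}(f_{t''}\restriction I'')\le D_m,
\]
a contradiction.
\end{proof}

No alternation number of $f_{t^*}$ was computed; $f_{t^*}$ serves only as a common time line. It remains to deal with the unknown homeomorphism of $K$. We cannot make it the identity, but two homeomorphisms $X_{t^0}\to X_{t^*}$ and $X_{t^0}\to X_t$ that act almost equally on $K$ give a matching, and there are only countably many possible actions up to error $\delta$.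

\begin{proposition}\label{prop:meager}
Let $\Lambda=\{0,1\}$ or $\Lambda=[0,1]$, and $Z=\Lambda^{\mathbb N}$. Every class of $\sim$ restricted to $Z$ is meager in $Z$.
\end{proposition}

\begin{proof}
Suppose the class of $t^0\in Z$ is not meager in $Z$. The space of continuous maps $K\to K$ with the sup metric is separable because $K$ is compact metrizable, and so is its subspace of homeomorphisms. Cover the latter by countably many sets $\mathcal U_i$ of diameter less than $\delta$. The class of $t^0$ is the union of the sets
\[
Z_i=\{t\in Z:\text{some homeomorphism }X_{t^0}\to X_t\text{ induces }(h,s)\text{ with }h\in\mathcal U_i\}.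
\]
A countable union of meager sets is meager, so some $Z_i$ is not meager. Fix $t^*\in Z_i$ and let $Z_{\sigma,\tau}$ be the set of $t\in Z$ that are $(\sigma,\tau)$-matched to $t^*$. By Lemma~\ref{lem:match}, $Z_i$ is covered by the countably many sets $Z_{\sigma,\tau}$ with $\sigma\in\mathbb N$ and $\tau\ge0$ rational. So some $Z_{\sigma,\tau}$ is not meager, in particular not nowhere dense, and it is dense in a non-empty basic open set $O\subseteq Z$. Choose $m\ge\sigma+1$ such that $O$ restricts only coordinates with index less than $m$.

The set $\{a\in\Lambda:\alpha_m(a)\in B(r,\delta)\}$ is open in $\Lambda$ and contains $1$. For each $k$ the set $\{a\in\Lambda:\alpha_k([0,a])\subseteq B(p,\delta)\}$ is open in $\Lambda$ and contains $0$. Hence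
\[
O'=\{t\in O:\alpha_m(t_m)\in B(r,\delta)\},\qquad O''=\{t\in O:\alpha_k([0,t_k])\subseteq B(p,\delta)\text{ for }m\le k\le m^+\}
\]
are non-empty open subsets of $O$. By density there are $t'\in Z_{\sigma,\tau}\cap O'$ and $t''\in Z_{\sigma,\tau}\cap O''$, which contradicts Lemma~\ref{lem:incompatible}.
\end{proof}

\section{From meager classes to $E_0$}\label{sec:E0}

On $2^{\mathbb N}$ the relation $\sim$ contains $E_0$ but may be strictly coarser. We pass to a Cantor subset on which it is exactly a copy of $E_0$. For a finite $0$--$1$ string $\xi$ let $[\xi]\subseteq2^{\mathbb N}$ be the clopen set of its extensions.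

\begin{lemma}\label{lem:E0}
Let $E$ be an equivalence relation on $2^{\mathbb N}$ that contains $E_0$ and is meager in $2^{\mathbb N}\times2^{\mathbb N}$. There is a continuous injection $\theta\colon2^{\mathbb N}\to2^{\mathbb N}$ with $(a,b)\in E_0\iff(\theta(a),\theta(b))\in E$.
\end{lemma}

\begin{proof}
Cover $E$ by closed nowhere dense sets $J_1\subseteq J_2\subseteq\cdots$. Replacing $J_k$ by its union with $\{(y,x):(x,y)\in J_k\}$, we may assume that each $J_k$ is symmetric. The map $\theta$ will replace the $k$-th digit of $a$ by one of two blocks of equal length. Equal lengths keep the blocks aligned, so that $E_0$ is preserved, and the blocks are chosen so that a disagreement at digit $k$ pushes the pair out of $J_k$, whatever the earlier digits are.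

We construct recursively strings $v_k^0,v_k^1$ of equal length, with first symbols $0$ and $1$. For $c\in\{0,1\}^{k-1}$ let $v^c=v_1^{c_1}\cdots v_{k-1}^{c_{k-1}}$ be the concatenation. We require
\begin{equation}\label{eq:boxes}
\bigl([v^cv_k^0]\times[v^{c'}v_k^1]\bigr)\cap J_k=\emptyset\qquad\text{for all }c,c'\in\{0,1\}^{k-1}.
\end{equation}
Start with $\xi=(0)$, $\zeta=(1)$ and treat the finitely many pairs $(c,c')$ in turn. The open box $[v^c\xi]\times[v^{c'}\zeta]$ contains a point outside the closed nowhere dense set $J_k$, hence a smaller box $[v^c\xi\xi']\times[v^{c'}\zeta\zeta']$ disjoint from $J_k$, and we may lengthen $\xi',\zeta'$ to have equal length. Replace $\xi,\zeta$ by $\xi\xi',\zeta\zeta'$. Later extensions only shrink the boxes already treated. The final strings are $v^0_k,v^1_k$.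

Put $\theta(a)=v_1^{a_1}v_2^{a_2}\cdots$. The first $k$ symbols of $\theta(a)$ depend only on $a_1,\dots,a_k$, so $\theta$ is continuous. The $k$-th block occupies the same positions for all $a$ and begins with $a_k$, so $\theta$ is injective. If $(a,b)\in E_0$, then $\theta(a)$ and $\theta(b)$ have the same $k$-th block for all large $k$, so $(\theta(a),\theta(b))\in E_0\subseteq E$. If $a_k\ne b_k$, then \eqref{eq:boxes} shows that $(\theta(a),\theta(b))$ or $(\theta(b),\theta(a))$ is outside $J_k$, and by symmetry both are. If this happens for infinitely many $k$, then, as the $J_k$ increase, $(\theta(a),\theta(b))\notin\bigcup_kJ_k\supseteq E$.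
\end{proof}

The Kuratowski--Ulam theorem includes the following statement: if $X,Y$ are Polish, $E\subseteq X\times Y$ has the Baire property, and all sections $\{y:(x,y)\in E\}$ are meager in $Y$, then $E$ is meager in $X\times Y$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $E$ be the restriction of $\sim$ to $2^{\mathbb N}$. It is analytic by Lemma~\ref{lem:analytic}, so it has the Baire property in $2^{\mathbb N}\times2^{\mathbb N}$. Its sections are its classes, which are meager by Proposition~\ref{prop:meager} with $\Lambda=\{0,1\}$. So $E$ is meager, and $E_0\subseteq E$ by Lemma~\ref{lem:asym}. Take $\theta$ from Lemma~\ref{lem:E0} and put $\psi=\Phi\circ\theta$. This is a continuous injection of $2^{\mathbb N}$ into $\mathcal S(K)$ by Lemma~\ref{lem:Phi}, hence by compactness a homeomorphism onto the Cantor set $T=\psi(2^{\mathbb N})$, which is Polish. Moreover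
\[
(a,b)\in E_0\iff X_{\theta(a)}\cong X_{\theta(b)}\iff(\psi(a),\psi(b))\in H .
\]
The pseudo-arc is a non-degenerate continuum, so it is covered.
\end{proof}

\section{Turbulence and countable structures}\label{sec:turb}

With parameters in $[0,1]$, Lemma~\ref{lem:asym} gives more than invariance under finite changes: all coordinates may move at once, provided the movement tends to $0$ fast enough. After rescaling, this is invariance under the translation action of $c_0$, to which Hjorth's theorem applies.

Let a Polish group $G$ act continuously on a Polish space $X$. For $x\in X$, an open set $U\ni x$ and an open neighborhood $V$ of the identity, the \emph{local orbit} $\mathcal O(x,U,V)$ is the set of points $z$ for which there are $x=x_0,x_1,\dots,x_j=z$ in $U$ with $x_{i+1}\in V\cdot x_i$ for all $i<j$. The action is \emph{turbulent} if every orbit is dense, every orbit is meager, and the closure of every local orbit has non-empty interior. A map is \emph{Baire measurable} if preimages of open sets have the Baire property; Borel maps are Baire measurable.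

\begin{theorem}[Hjorth; see \cite{Hjorth} and {\cite[Chapter~10]{Gao}}]\label{thm:hjorth}
Let a Polish group act turbulently on a Polish space $X$, and let $S_\infty$ act continuously on a Polish space $Y$. Every Baire measurable map $X\to Y$ that sends orbit equivalent points to $S_\infty$-equivalent points maps some comeager subset of $X$ into a single $S_\infty$-orbit.
\end{theorem}

\begin{lemma}\label{lem:c0}
The Polish group $c_0$ of real sequences tending to $0$, with the sup norm, acts turbulently on $\mathbb R^{\mathbb N}$ by translation.
\end{lemma}

\begin{proof}
The action is continuous because convergence in norm implies coordinatewise convergence. The orbit $x+c_0$ contains all finite modifications of $x$, so it is dense. It is meager because $x+c_0\subseteq\bigcup_j(x+[-j,j]^{\mathbb N})$, and each of these sets is closed and contains no basic open set. Local orbits grow with $U$ and $V$, so we may assume that $U\ni x$ is a basic open box, a product of finitely many open intervals and copies of $\mathbb R$, and $V=\{g\in c_0:\|g\|<\eta\}$. Let $z=x+g\in U$ with $g$ finitely supported. For $j>\|g\|/\eta$ the step $g/j$ lies in $V$, and the points $x+ig/j$, $0\le i\le j$,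 lie in the convex set $U$. So $z\in\mathcal O(x,U,V)$. Such $z$ are dense in $U$, so the closure of the local orbit contains $U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:turb}]
Let $T_0=\Phi([0,1]^{\mathbb N})$, a copy of the Hilbert cube by Lemma~\ref{lem:Phi}. The homeomorphism $\Phi$ carries $\sim$ to $H\restriction T_0$, so the classes are meager by Proposition~\ref{prop:meager} with $\Lambda=[0,1]$.

We fold $\mathbb R^{\mathbb N}$ onto $[0,1]^{\mathbb N}$. By uniform continuity choose integers $m_n\ge1$ such that $|a-a'|\le1/m_n$ implies $d(\alpha_n(a),\alpha_n(a'))\le1/n$, and define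
\[
e\colon\mathbb R^{\mathbb N}\to[0,1]^{\mathbb N},\qquad e(x)_n=\operatorname{dist}(x_n/m_n,2\mathbb Z).
\]
The function $z\mapsto\operatorname{dist}(z,2\mathbb Z)$ is a $1$-Lipschitz surjection $\mathbb R\to[0,1]$. It is open, since it has slope $\pm1$ between consecutive integers and changes direction only where its value is $0$ or $1$. Therefore $e$ is a continuous surjection that maps basic open boxes onto open boxes, so it is open. Preimages of meager sets under $e$ are meager: if $P_0$ is closed and nowhere dense, then $e^{-1}(P_0)$ is closed, and a non-empty open subset of it would have a non-empty open image inside $P_0$.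

Let $x-y\in c_0$, $t=e(x)$, $t'=e(y)$. For large $n$ we have $|x_n-y_n|\le1$, so $|t_n-t'_n|\le1/m_n$. On the $\alpha$-part of level $n$ the arguments of $\alpha_n$ then differ by at most $1/m_n$, and the $\beta$-parts coincide, so $d(f_t(u),f_{t'}(u))\le1/n$ on level $n$. By Lemma~\ref{lem:asym}, $t\sim t'$.

Suppose $\chi\colon T_0\to Y$ is a Borel reduction of $H\restriction T_0$ to the orbit equivalence relation of a continuous action of $S_\infty$ on a Polish space $Y$. Then $\chi\circ\Phi\circ e$ is Borel and sends $c_0$-equivalent points to $S_\infty$-equivalent points. By Lemma~\ref{lem:c0} and Theorem~\ref{thm:hjorth} it maps a comeager set $\Omega\subseteq\mathbb R^{\mathbb N}$ into one orbit. Since $\chi$ is a reduction, $e(\Omega)$ lies in a single $\sim$-class $P$, which is meager. So the comeager set $\Omega$ is contained in the meager set $e^{-1}(P)$, contradicting the Baire category theorem. The last assertion follows because isomorphism of countable structures is an orbit equivalence relation of this kind.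
\end{proof}

\section{The degenerate case and an upper bound}\label{sec:upper}

To present homeomorphism of subsets of $Q$ as an orbit equivalence relation, one wants every homeomorphism between two such subsets to extend to the whole cube. This holds for subsets that can be pushed off themselves. A closed subset $A$ of a Hilbert cube $M$ is a \emph{Z-set} if for every $\varepsilon>0$ there is a continuous map $M\to M\setminus A$ that moves no point by more than $\varepsilon$. We use two theorems. Anderson's theorem (see \cite{vanMill}) states that every homeomorphism between Z-sets of the Hilbert cube extends to a homeomorphism of the Hilbert cube onto itself. The theorem of Kechris and Louveau \cite{KL} states that $E_1$ is not Borel reducible to the orbit equivalence relation of a continuous action of a Polish group on a Polish space.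

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
(a) A compactification of $[0,\infty)$ with one-point remainder is the one-point compactification, an arc. So if $K$ is a point, $H\restriction T$ has at most one class for every $T\subseteq\mathcal S(K)$. The two constant sequences are not $E_0$-equivalent, so no reduction exists. The other direction is Theorem~\ref{thm:main}.

(b) Let $M=Q\times[0,1]\cong Q$. For $A\in\mathcal K(Q)$ the set $A\times\{0\}$ is a Z-set in $M$, witnessed by the maps $(x,s)\mapsto(x,\max(s,\varepsilon))$ for $0<\varepsilon\le1$. The group $\operatorname{Homeo}(M)$ with the topology of uniform convergence is Polish. Its action on $\mathcal K(M)$ is continuous: in the Hausdorff metric, $g'(B')$ is within the sup distance of $g$ and $g'$ from $g(B')$, and $g(B')$ is close to $g(B)$ when $B'$ is close to $B$, by uniform continuity of $g$. If $A\cong B$, Anderson's theorem gives $g\in\operatorname{Homeo}(M)$ with $g(A\times\{0\})=B\times\{0\}$; conversely such a $g$ restricts to a homeomorphism $A\times\{0\}\to B\times\{0\}$. Thus the continuous map $A\mapsto A\times\{0\}$, restricted to $T$, reduces $H\restriction T$ to the orbit equivalence relation of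 this action. If $E_1\le_BH\restriction T$, composing the two reductions would contradict the theorem of Kechris and Louveau.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gao} S.~Gao, \emph{Invariant Descriptive Set Theory}.

\bibitem{Hjorth} G.~Hjorth, \emph{Classification and Orbit Equivalence Relations}, AMS, 2000.

\bibitem{KL} Kechris and Louveau, \emph{The classification of hypersmooth Borel equivalence relations}, J. Amer. Math. Soc. \textbf{10} (1997).

\bibitem{Nadler} Nadler, \emph{Continuum Theory}.

\bibitem{vanMill} J.~van Mill, \emph{Infinite-Dimensional Topology}.

\bibitem{Vejnar} Benjamin Vejnar, \emph{There is no compact metrizable space containing all continua as unique components}, arXiv:2001.11281 (2020).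

\end{thebibliography}
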